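# Exact factorizations of weakly group-theoretical fusion categories

Throughout, $k$ is an algebraically closed field of characteristic $0$, and all fusion categories are over $k$. Tensor categories are treated as strict, and an object also denotes its identity morphism.

## 1. Functionals on central objects that are central over a subcategory

Let $\mathcal B$ be a fusion category. An object of the Drinfeld center $\mathcal Z(\mathcal B)$ is a pair $(Z,\gamma)$, where $\gamma_{Z,b}:Z\otimes b\to b\otimes Z$ is a natural isomorphism satisfying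
$$\gamma_{b\otimes b'}=(b\otimes\gamma_{b'})(\gamma_b\otimes b').\tag{1}$$
Taking $b=b'=1$ gives $\gamma_1=\gamma_1\gamma_1$, so $\gamma_1=\mathrm{id}$. Let $F:\mathcal Z(\mathcal B)\to\mathcal B$ be the forgetful functor. The braiding is $c_{Z,W}=\gamma_{Z,F(W)}$.

Now fix a fusion subcategory $\mathcal A\subseteq\mathcal B$. A morphism $f:F(Z)\to1$ is a morphism $Z\to 1$ in the center when it is compatible with $\gamma_{Z,b}$ for every $b$. We ask for less: compatibility only with the objects of $\mathcal A$.

**Definition.** For $Z\in\mathcal Z(\mathcal B)$ put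
$$H_{\mathcal A}(Z)=\{f\in\mathrm{Hom}_{\mathcal B}(F(Z),1):\ (a\otimes f)\gamma_{Z,a}=f\otimes a\ \text{ for all } a\in\mathcal A\}.$$
Let $\mathcal S_{\mathcal A}\subseteq\mathcal Z(\mathcal B)$ be the fusion subcategory generated by all simple $Z$ with $H_{\mathcal A}(Z)\neq0$.

If $f\in H_{\mathcal A}(Z)$ and $g:Z_1\to Z$ is a morphism in $\mathcal Z(\mathcal B)$, then $fg\in H_{\mathcal A}(Z_1)$, because
$$(a\otimes fg)\gamma_{Z_1,a}=(a\otimes f)\gamma_{Z,a}(g\otimes a)=(f\otimes a)(g\otimes a)=fg\otimes a.$$
In particular, functionals in $H_{\mathcal A}(Z)$ may be restricted to direct summands of $Z$ in the center.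

**Example 1 (the two extremes).** If $\mathcal A=\mathcal B$, then $H_{\mathcal B}(Z)=\mathrm{Hom}_{\mathcal Z(\mathcal B)}(Z,1)$. A simple $Z$ has this nonzero only for $Z=1$, so $\mathcal S_{\mathcal B}=\mathrm{Vec}$. If $\mathcal A=\mathrm{Vec}$, there is no condition, and $\mathcal S_{\mathrm{Vec}}$ is generated by all simple $Z$ for which $F(Z)$ contains $1$. The smaller $\mathcal A$ is, the larger $\mathcal S_{\mathcal A}$ is.

**Example 2 (groups).** Let $\mathcal B=\mathrm{Vec}(G)$ for a finite group $G$ and $\mathcal A=\mathrm{Vec}(G_1)$ with $G_1\le G$. An object of the center is a graded space $Z=\bigoplus_g Z_g$ with maps $v\mapsto v\cdot h:=\gamma_h(v)$. Comparing degrees in $Z\otimes h\to h\otimes Z$ gives $Z_g\cdot h=Z_{h^{-1}gh}$, and (1) says that this is a right action of $G$. A morphism $f:F(Z)\to1$ is a functional on $Z_e$, and the condition reads $f(v\cdot a)=f(v)$ for $a\in G_1$. So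
$$H_{\mathcal A}(Z)=\{G_1\text{-invariant functionals on }Z_e\}.$$
If $Z$ is simple and $H_{\mathcal A}(Z)\ne0$, then $Z_e\neq0$ is a subobject in the center, hence $Z=Z_e$ is an irreducible representation of $G$ with a nonzero $G_1$-invariant functional. By Frobenius reciprocity these are the constituents of the permutation module $k[G_1\backslash G]$. The fusion subcategory of $\mathrm{Rep}(G)$ generated by a representation is $\mathrm{Rep}$ of $G$ modulo its kernel, so
$$\mathcal S_{\mathcal A}=\mathrm{Rep}(G/N_1),\qquad N_1=\bigcap_{g\in G}gG_1g^{-1}.$$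

Let us also compute which $Z$ have trivial double braiding with $\mathcal S_{\mathcal A}$. For $V\in\mathrm{Rep}(G)$, placed in degree $e$, the map $c_{Z,V}$ is the flip and $c_{V,Z}$ sends $v\otimes z\mapsto z\otimes v\cdot g$ for $z\in Z_g$. So the double braiding is $z\otimes v\mapsto z\otimes v\cdot g$, and $Z$ centralizes $\mathrm{Rep}(G/N_1)$ iff the support of $Z$ lies in $N_1$. In particular it then lies in $G_1$. This last inclusion holds in general; that will be Lemma 2.

**Example 3 (products).** Let $\mathcal B=\mathcal A\boxtimes\mathcal C$, so that $\mathcal Z(\mathcal B)=\mathcal Z(\mathcal A)\boxtimes\mathcal Z(\mathcal C)$, and let $Z=U\boxtimes V$ be simple. For $a\in\mathcal A$ the half-braiding $\gamma_{Z,a}$ involves only $U$, so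
$$H_{\mathcal A}(U\boxtimes V)=\mathrm{Hom}_{\mathcal Z(\mathcal A)}(U,1)\otimes\mathrm{Hom}_{\mathcal C}(F(V),1).$$
This is nonzero iff $U=1$ and $F(V)$ contains $1$. So $\mathcal S_{\mathcal A}$ lies inside $\mathcal Z(\mathcal C)$: being central over $\mathcal A$ pushes $Z$ to the $\mathcal C$ side.

The point of $\mathcal S_{\mathcal A}$ is that Example 3 survives when $\mathcal B$ is only generated, in a weak sense, by products of objects of $\mathcal A$ and $\mathcal C$. It will let us study $\mathcal Z(\mathcal B)$ through $\mathcal Z(\mathcal A)$ and $\mathcal Z(\mathcal C)$, in the following problem.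

## 2. Exact factorizations and the weakly group-theoretical class

**Definition.** Let $\mathcal A,\mathcal C\subseteq\mathcal B$ be fusion subcategories. $\mathcal B$ admits an *exact factorization* $\mathcal B=\mathcal A\bullet\mathcal C$ if $\mathcal A\cap\mathcal C=\mathrm{Vec}$ and every simple object of $\mathcal B$ is of the form $X\otimes Y$ with $X\in\mathcal A$, $Y\in\mathcal C$ simple. Equivalently, every simple object can be written uniquely in this form.

For example, if $G=G_1G_2$ is an exact factorization of finite groups (every element is uniquely $g_1g_2$), then $\mathrm{Vec}(G)=\mathrm{Vec}(G_1)\bullet\mathrm{Vec}(G_2)$. The smallest case where neither order of multiplication is harmless is $\mathrm{Vec}(S_3)=\mathrm{Vec}(\mathbb Z/3)\bullet\mathrm{Vec}(\mathbb Z/2)$.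

**Definition.** A fusion category is *nilpotent* if it can be obtained from $\mathrm{Vec}$ by a finite sequence of group extensions, i.e. of faithful gradings by finite groups. Equivalently, its upper central series terminates at $\mathrm{Vec}$.

For example, $\mathrm{Vec}(G,\omega)$ is nilpotent for every finite group $G$, nilpotent or not: it is faithfully $G$-graded with trivial component $\mathrm{Vec}$.

**Definition.** A fusion category is *group-theoretical* if it is categorically Morita equivalent to a pointed category $\mathrm{Vec}(G,\omega)$. It is *weakly group-theoretical* (Etingof–Nikshych–Ostrik), abbreviated WGT, if it is categorically Morita equivalent to a nilpotent fusion category.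

By the previous example, group-theoretical implies WGT. For instance $\mathrm{Rep}(G)$, which is Morita equivalent to $\mathrm{Vec}(G)$, is WGT.

The problem, from Shlomo Gelaki, "Exact factorizations and extensions of fusion categories", arXiv:1603.01568 (2016), is this: *if $\mathcal B=\mathcal A\bullet\mathcal C$ and $\mathcal A,\mathcal C$ are WGT, is $\mathcal B$ WGT?* The analogous statement for group-theoretical categories fails: there are exact factorizations $\mathcal B=\mathrm{Vec}(\mathbb Z/2\mathbb Z)\bullet\mathcal C$ with $\mathcal C$ group-theoretical and $\mathcal B$ not group-theoretical. For WGT the answer is yes.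

**Theorem 1.** If $\mathcal B=\mathcal A\bullet\mathcal C$ is an exact factorization, then $\mathcal B$ is WGT if and only if $\mathcal A$ and $\mathcal C$ are WGT.

**Theorem 2.** Let $\mathcal A,\mathcal C\subseteq\mathcal B$ be fusion subcategories satisfying

$$(\bigstar)\quad\text{every simple object of }\mathcal B\text{ is a direct summand of }X\otimes Y\text{ for some }X\in\mathcal A,\ Y\in\mathcal C.$$

(No condition is imposed on $\mathcal A\cap\mathcal C$.) Then $\mathcal B$ is WGT if and only if $\mathcal A$ and $\mathcal C$ are WGT.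

An exact factorization satisfies $(\bigstar)$, so Theorem 2 is stronger. We prove Theorem 1 first, because its last step is simpler.

The one input about the WGT class is a list of closure properties.

**(W)** (Etingof–Nikshych–Ostrik, *Weakly group-theoretical and solvable fusion categories*, Prop. 4.1.) WGT fusion categories are closed under extensions by finite groups, equivariantizations, Morita equivalence, $\boxtimes$, centers, fusion subcategories, and component categories of quotients.

A *quotient* of $\mathcal D$ is a target $\mathcal E$ of a surjective tensor functor $\mathcal D\to\mathcal E$, one for which every object of $\mathcal E$ is a subobject of the image of some object. If $\mathcal E$ is fusion, it is its own component, so (W) says that fusion quotients of WGT categories are WGT. For example, restriction $\mathrm{Rep}(G)\to\mathrm{Rep}(H)$ to a subgroup is surjective, so $\mathrm{Rep}(H)$ is a quotient of $\mathrm{Rep}(G)$.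

The "only if" halves of both theorems are immediate: $\mathcal A$ and $\mathcal C$ are fusion subcategories of $\mathcal B$. The easy cases of "if" are the product $\mathcal A\boxtimes\mathcal C$, which is in the list, and $\mathrm{Vec}(G)$, which is pointed.

## 3. Why $\mathcal A\boxtimes\mathcal C\to\mathcal B$ does not suffice, and what the center offers

The list (W) suggests a direct attempt. The functor $\mathcal A\boxtimes\mathcal C\to\mathcal B$, $X\boxtimes Y\mapsto X\otimes Y$, hits every simple object. If it were a tensor functor, $\mathcal B$ would be a quotient of $\mathcal A\boxtimes\mathcal C$, and we would be finished.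

It is not. A tensor structure would identify $X\otimes Y\otimes X'\otimes Y'$ with $X\otimes X'\otimes Y\otimes Y'$; putting $X=1$, $Y'=1$, this requires $Y\otimes X'\cong X'\otimes Y$. In $\mathrm{Vec}(S_3)=\mathrm{Vec}(\mathbb Z/3)\bullet\mathrm{Vec}(\mathbb Z/2)$ this fails already for $Y$ a transposition and $X'$ a $3$-cycle. The attempt stops at the missing braiding between $\mathcal C$ and $\mathcal A$.

In a braided category the obstruction disappears:

**(J)** (Joyal–Street.) For $\mathcal D$ braided, $\otimes:\mathcal D\boxtimes\mathcal D\to\mathcal D$ is a tensor functor. Hence for fusion subcategories $\mathcal S_1,\mathcal S_2\subseteq\mathcal D$, the fusion subcategory $\mathcal S_1\vee\mathcal S_2$ that they generate is a quotient of $\mathcal S_1\boxtimes\mathcal S_2$.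

So we move to $\mathcal Z(\mathcal B)$; this loses nothing, by fact (N) of the next section. We need pieces of $\mathcal Z(\mathcal B)$ that are controlled by $\mathcal A$ and by $\mathcal C$. If $F(Z)\in\mathcal C$, then $(F(Z),\gamma|_{\mathcal C})$ is an object of $\mathcal Z(\mathcal C)$, so a fusion subcategory $\mathcal S\subseteq\mathcal Z(\mathcal B)$ with $F(\mathcal S)\subseteq\mathcal C$ has a braided functor to $\mathcal Z(\mathcal C)$. This gives three tasks.

1. Find such subcategories: $F(\mathcal S_{\mathcal A})\subseteq\mathcal C$ and $F(\mathcal S_{\mathcal C})\subseteq\mathcal A$ (Lemma 1).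
2. Show that a braided functor to a WGT category forces its source to be WGT (Lemma 3). This is not formal: the image of a functor is a quotient of the source, and (W) passes to quotients, the wrong way. The functor can be far from fully faithful, as the forgetful functor $\mathrm{Rep}(G)\to\mathrm{Vec}$ shows.
3. Show that $\mathcal S=\mathcal S_{\mathcal A}\vee\mathcal S_{\mathcal C}$ is large. We cannot hope for $\mathcal S=\mathcal Z(\mathcal B)$: in Example 2, with $G=G_1G_2$ exact, $\mathcal S$ lies in $\mathrm{Rep}(G)$, a proper subcategory of $\mathcal Z(\mathrm{Vec}(G))$ for $G\ne1$. What we can control is the centralizer $\mathcal S'$ (Lemma 2), and it will turn out small enough that its modules bridge the gap.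

## 4. Centralizers, étale algebras and de-equivariantization

Write $\mathcal S'$ for the centralizer of a fusion subcategory $\mathcal S$ of a braided fusion category: all $W$ with $c_{W,Z}c_{Z,W}=\mathrm{id}$ for $Z\in\mathcal S$. The *Müger center* of $\mathcal S$ is $\mathcal S\cap\mathcal S'$; its objects are called transparent in $\mathcal S$.

**(N)** (Müger; Drinfeld–Gelaki–Nikshych–Ostrik, *On braided fusion categories I*, below DGNO.) $\mathcal Z(\mathcal B)$ is non-degenerate and Morita equivalent to $\mathcal B\boxtimes\mathcal B^{op}$. In a non-degenerate braided fusion category $\mathcal S''=\mathcal S$ for every fusion subcategory $\mathcal S$.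

**(D)** (Deligne.) A symmetric fusion category is $\mathrm{Rep}(\tilde G,z)$ with $z$ central, $z^2=1$; this is $\mathrm{Rep}(\tilde G)$ with the super flip, the parity being given by $z$. It is *Tannakian*, i.e. of the form $\mathrm{Rep}(G)$, if it admits a braided tensor functor to $\mathrm{Vec}$. The objects of $\mathrm{Rep}(\tilde G,z)$ on which $z$ acts trivially form the Tannakian subcategory $\mathrm{Rep}(\tilde G/\langle z\rangle)$.

For example $\mathrm{Rep}(\mathbb Z/2,z)$ with $z\neq1$ is $\mathrm{sVec}$, with simple objects $1,\chi$ and $c_{\chi,\chi}=-\mathrm{id}$; its Tannakian subcategory from (D) is $\mathrm{Vec}$.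

**Definition.** An *étale algebra* in a braided fusion category $\mathcal D$ is a commutative separable algebra $O$; it is *connected* if $\mathrm{Hom}(1,O)=k$. Let $\mathrm{Mod}_{\mathcal D}(O)$ be its category of modules with tensor product $\otimes_O$, one-sided modules being made bimodules via the braiding. A module $M$ with action $\mu$ is *local* if $\mu\,c_{M,O}c_{O,M}=\mu$.

**Example 4.** $O=\mathrm{Fun}(G)\in\mathrm{Rep}(G)$ is a connected étale algebra. Its modules in $\mathrm{Rep}(G)$ are $G$-equivariant bundles on $G$; the fiber at $e$ determines the bundle, so $\mathrm{Mod}_{\mathrm{Rep}(G)}(O)\simeq\mathrm{Vec}$. More generally, let $z\in\tilde G$ be central with $z^2=1$, and $O=\mathrm{Fun}(\tilde G/\langle z\rangle)$ in $\mathrm{Rep}(\tilde G,z)$. A module is a representation $V=\bigoplus_{\gamma\in\tilde G/\langle z\rangle}V_\gamma$ with $gV_\gamma=V_{g\gamma}$. It is determined by the fiber at the identity coset, with its action of the stabilizer $\langle z\rangle$. Tensor product over $O$ and the super flip are computed fiberwise, so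
$$\mathrm{Mod}_{\mathrm{Rep}(\tilde G,z)}(O)\simeq\mathrm{Rep}(\langle z\rangle,z)=\begin{cases}\mathrm{Vec}&z=1,\\ \mathrm{sVec}&z\ne1.\end{cases}\tag{2}$$

**Example 5.** In $\mathcal Z(\mathrm{Vec}(\mathbb Z/2))$, let $e$ be the nontrivial representation in trivial degree and $m$ the nontrivial degree with trivial action. Let $O=1\oplus e=\mathrm{Fun}(\mathbb Z/2)$. The simple $O$-modules are $O$ and $O\otimes m=m\oplus em$. The double braiding of $e$ and $m$ is $-1$ by Example 2, so $O$ is local and $O\otimes m$ is not.

**(E)** (DGNO §§4.2, 4.4; Bruguières; Müger; Kirillov.) Let $\mathcal T=\mathrm{Rep}(G)$ be a Tannakian subcategory of a braided fusion category $\mathcal D$ and $O=\mathrm{Fun}(G)\in\mathcal T$, a connected étale algebra. Then $\mathcal D_G:=\mathrm{Mod}_{\mathcal D}(O)$ is a $G$-crossed braided fusion category with $\mathcal D\simeq(\mathcal D_G)^G$, and the trivial component of its $G$-grading is $(\mathcal T')_G=\mathrm{Mod}_{\mathcal T'}(O)$, a braided fusion category. The support of the grading is a subgroup of $G$, so $\mathcal D_G$ is an extension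 of $(\mathcal T')_G$ by a finite group.

In Example 5, $\mathcal T=\mathcal T'=\{1,e\}$, the trivial component is $\mathrm{Vec}$, spanned by $O$, and $O\otimes m$ spans the other one.

**(L)** (Davydov–Müger–Nikshych–Ostrik §3; Kirillov–Ostrik.) If $O_1$ is a connected étale algebra in a braided fusion category $\mathcal D$, then $\mathrm{Mod}_{\mathcal D}(O_1)$ is a fusion category and $x\mapsto O_1\otimes x$ is a tensor functor $\mathcal D\to\mathrm{Mod}_{\mathcal D}(O_1)$. It is surjective, since each module $M$ is a summand of $O_1\otimes M$ by separability. Local modules form a fusion subcategory $\mathrm{Mod}^0_{\mathcal D}(O_1)$, braided by $\bar c$ with $\bar c_{M,N}\,\pi=\pi\,c_{M,N}$, where $\pi$ denotes the projections $M\otimes N\to M\otimes_{O_1}N$. In particular, for every fusion subcategory $\mathcal S$ of $\mathcal D$ containing $O_1$, $\mathrm{Mod}_{\mathcal S}(O_1)$ is a quotient of $\mathcal S$.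

We need one computation about free modules.

**(F)** *Let $O=\mathrm{Fun}(G)$ in a Tannakian subcategory of $\mathcal D$, let $M$ be an $O$-module centralizing $O$, and let $x\in\mathcal D$ centralize $O$. Then $M$ centralizes the module $O\otimes x$ iff the underlying object of $M$ centralizes $x$.*

**Proof.** Both $M$ and $O\otimes x$ centralize $O$, so they are local. Let $u_x:x\to O\otimes x$ be the unit map and put
$$j=\pi(M\otimes u_x):M\otimes x\to M\otimes_O(O\otimes x),\qquad j'=\pi(u_x\otimes M):x\otimes M\to(O\otimes x)\otimes_OM.$$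
Since $M\otimes_O(O\otimes x)=(M\otimes_OO)\otimes x=M\otimes x$, the map $j$ is an isomorphism. By naturality of $c$,
$$\bar c_{M,O\otimes x}\,j=\pi\,c_{M,O\otimes x}(M\otimes u_x)=\pi(u_x\otimes M)c_{M,x}=j'c_{M,x},$$
so $j'$ is an isomorphism too. In the same way $\bar c_{O\otimes x,M}\,j'=j\,c_{x,M}$. Hence
$$\bar c_{O\otimes x,M}\,\bar c_{M,O\otimes x}=j\,(c_{x,M}c_{M,x})\,j^{-1},$$
and one side is the identity iff the other double braiding is. $\square$

**Duality conventions.** $b^*$ is the dual with $\mathrm{ev}_b:b^*\otimes b\to1$ and $\mathrm{coev}_b:1\to b\otimes b^*$. The other dual ${}^*b$ has $\epsilon_b:b\otimes{}^*b\to1$, $\eta_b:1\to{}^*b\otimes b$ and $(\epsilon_b\otimes b)(b\otimes\eta_b)=b$. We use the bijections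
$$\mathrm{Hom}(N\otimes b,w)\cong\mathrm{Hom}(N,w\otimes b^*),\quad g\mapsto(g\otimes b^*)(N\otimes\mathrm{coev}_b),\tag{3}$$
$$\mathrm{Hom}(b^*\otimes u,w)\cong\mathrm{Hom}(u,b\otimes w),\quad g\mapsto(b\otimes g)(\mathrm{coev}_b\otimes u).\tag{4}$$

## 5. Functionals central over $\mathcal A$ push $F(Z)$ into $\mathcal C$

First, $(\bigstar)$ is symmetric in $\mathcal A$ and $\mathcal C$. If $b$ is simple and $b^*$ is a summand of $X\otimes Y$ with $X\in\mathcal A$, $Y\in\mathcal C$, then $b$ is a summand of ${}^*Y\otimes{}^*X$. So under $(\bigstar)$ every simple object is also a summand of some $Y\otimes X$ with $Y\in\mathcal C$, $X\in\mathcal A$.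

**Lemma 1.** Under $(\bigstar)$, $F(\mathcal S_{\mathcal A})\subseteq\mathcal C$ and $F(\mathcal S_{\mathcal C})\subseteq\mathcal A$.

**Proof.** By symmetry we prove the first inclusion. The objects $Z$ with $F(Z)\in\mathcal C$ form a fusion subcategory, since $F$ is a tensor functor. So it suffices to take $Z$ simple with some $0\ne f\in H_{\mathcal A}(Z)$. The strategy is to embed $F(Z)$ into $\bigoplus_b b\otimes b^*$ by matrix coefficients of $f$, and then to see that the $b\in\mathcal C$ suffice.

**Step 1: the matrix coefficients.** For $b\in\mathcal B$ put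
$$\psi_b=(b\otimes f)\gamma_{Z,b}:F(Z)\otimes b\to b,\qquad\varphi_b=(\psi_b\otimes b^*)(F(Z)\otimes\mathrm{coev}_b):F(Z)\to b\otimes b^*.$$
For $h:b\to b'$ we have $h\psi_b=(b'\otimes f)(h\otimes F(Z))\gamma_{Z,b}=\psi_{b'}(F(Z)\otimes h)$, so $\psi$ is natural in $b$. For a subobject $i:N\hookrightarrow F(Z)$, the map $\varphi_bi$ corresponds to $\psi_b(i\otimes b)$ under (3). So
$$\varphi_bi=0\iff\psi_b(i\otimes b)=0.\tag{5}$$
Formula (1) gives
$$\psi_{b\otimes b'}=(b\otimes b'\otimes f)(b\otimes\gamma_{Z,b'})(\gamma_{Z,b}\otimes b')=(b\otimes\psi_{b'})(\gamma_{Z,b}\otimes b').\tag{6}$$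

**Step 2: the common kernel of all coefficients vanishes.** Let $i:K\hookrightarrow F(Z)$ be $\bigcap_{b\in\mathrm{Irr}\,\mathcal B}\ker\varphi_b$. By (5), $\psi_b(i\otimes b)=0$ for simple $b$; by naturality and semisimplicity this holds for all $b\in\mathcal B$. Apply it to $b\otimes b'$ and use (6):
$$(b\otimes\psi_{b'})(\gamma_{Z,b}\otimes b')(i\otimes b\otimes b')=0.$$
Tensor on the right with $b'^*$ and precompose with $K\otimes b\otimes\mathrm{coev}_{b'}$; since $\mathrm{coev}_{b'}$ slides past $\gamma_{Z,b}(i\otimes b)$, the result is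
$$(b\otimes\varphi_{b'})\,\gamma_{Z,b}(i\otimes b)=0\qquad\text{for all }b'.$$
Now $b\otimes-$ is exact, so it preserves kernels and finite intersections, and $\bigcap_{b'\in\mathrm{Irr}\,\mathcal B}\ker(b\otimes\varphi_{b'})=b\otimes K$. Hence $\gamma_{Z,b}(K\otimes b)\subseteq b\otimes K$, and equality holds because both sides have the same Frobenius–Perron dimension. So $\gamma_{Z,-}$ restricts to a half-braiding on $K$, and $K$ is a subobject of $Z$ in $\mathcal Z(\mathcal B)$. It is not all of $Z$, because $\varphi_1=f\neq0$. As $Z$ is simple, $K=0$.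

**Step 3: the coefficients from $\mathcal C$ already detect everything.** Let $Y\in\mathcal C$, $X\in\mathcal A$. This is where $f\in H_{\mathcal A}(Z)$ enters: it says $\psi_X=f\otimes X$. By (6),
$$\psi_{Y\otimes X}=(Y\otimes f\otimes X)(\gamma_{Z,Y}\otimes X)=\psi_Y\otimes X.$$
Let $j:N\hookrightarrow F(Z)$ be $\bigcap_{Y\in\mathrm{Irr}\,\mathcal C}\ker\varphi_Y$. Then $\psi_Y(j\otimes Y)=0$ for all $Y\in\mathcal C$, hence $\psi_{Y\otimes X}(j\otimes Y\otimes X)=0$ for all $X\in\mathcal A$, $Y\in\mathcal C$. Every simple $b$ is a summand of some $Y\otimes X$, so $\psi_b(j\otimes b)=0$ by naturality, and $N\subseteq K=0$ by (5). Therefore $F(Z)$ embeds in $\bigoplus_{Y\in\mathrm{Irr}\,\mathcal C}Y\otimes Y^*\in\mathcal C$. $\square$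

## 6. The centralizer of $\mathcal S_{\mathcal A}$ lies over $\mathcal A$

**Lemma 2.** For any fusion subcategory $\mathcal A\subseteq\mathcal B$, if $W\in\mathcal S_{\mathcal A}'$ then $F(W)\in\mathcal A$.

To prove this we need one central object with a functional that is central over $\mathcal A$ and "knows" which simple objects lie in $\mathcal A$. We build it by a universal property.

**Proof.**

**Step 1: the object $T$.** Let $T=\bigoplus_{x\in\mathrm{Irr}\,\mathcal B}x^*\otimes x$. For simple $x$ let
$$\delta_x:\ x\xrightarrow{\ \mathrm{coev}_x\otimes x\ }x\otimes x^*\otimes x\hookrightarrow x\otimes T,$$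
and extend, uniquely by semisimplicity, to a natural transformation $\delta:\mathrm{id}_{\mathcal B}\to-\otimes T$. Its universal property is:

**(U)** For all $b,w\in\mathcal B$, the map $g\mapsto\big((x\otimes g)(\delta_x\otimes b)\big)_x$ is a bijection from $\mathrm{Hom}_{\mathcal B}(T\otimes b,w)$ to the natural transformations $x\otimes b\to x\otimes w$, $x\in\mathcal B$.

Indeed, a natural transformation of this kind is an arbitrary choice of components for $x\in\mathrm{Irr}\,\mathcal B$. So both sides are products over $\mathrm{Irr}\,\mathcal B$, and the map is the product of the bijections (4), $\mathrm{Hom}(x^*\otimes x\otimes b,w)\cong\mathrm{Hom}(x\otimes b,x\otimes w)$.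

**Step 2: a half-braiding on $T$.** Fix $b$. The maps $\delta_{x\otimes b}:x\otimes b\to x\otimes b\otimes T$ are natural in $x$. By (U) with $w=b\otimes T$ there is a unique $\gamma_b:T\otimes b\to b\otimes T$ with
$$(x\otimes\gamma_b)(\delta_x\otimes b)=\delta_{x\otimes b}\qquad\text{for all }x\in\mathcal B.\tag{7}$$
We check that $(T,\gamma)\in\mathcal Z(\mathcal B)$, each time by uniqueness in (U).

*Naturality.* For $h:b\to b'$,
$$(x\otimes h\otimes T)(x\otimes\gamma_b)(\delta_x\otimes b)=(x\otimes h\otimes T)\delta_{x\otimes b}=\delta_{x\otimes b'}(x\otimes h)=(x\otimes\gamma_{b'})(\delta_x\otimes b')(x\otimes h),$$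
and the last expression is $\big(x\otimes\gamma_{b'}(T\otimes h)\big)(\delta_x\otimes b)$. So $(h\otimes T)\gamma_b=\gamma_{b'}(T\otimes h)$.

*Formula (1).* Using (7) at $x$ and then at $x\otimes b$,
$$(x\otimes b\otimes\gamma_{b'})(x\otimes\gamma_b\otimes b')(\delta_x\otimes b\otimes b')=(x\otimes b\otimes\gamma_{b'})(\delta_{x\otimes b}\otimes b')=\delta_{x\otimes b\otimes b'},$$
so $(b\otimes\gamma_{b'})(\gamma_b\otimes b')=\gamma_{b\otimes b'}$. Also $(x\otimes\gamma_1)\delta_x=\delta_x$ gives $\gamma_1=\mathrm{id}$.

*Invertibility.* Put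
$$\sigma=(\epsilon_b\otimes T\otimes b)(b\otimes\gamma_{{}^*b}\otimes b)(b\otimes T\otimes\eta_b):b\otimes T\to T\otimes b.$$
Since $(b\otimes T\otimes\eta_b)\gamma_b=(\gamma_b\otimes{}^*b\otimes b)(T\otimes b\otimes\eta_b)$, formula (1) and naturality for $\epsilon_b$ give
$$\sigma\gamma_b=(\epsilon_b\otimes T\otimes b)(\gamma_{b\otimes{}^*b}\otimes b)(T\otimes b\otimes\eta_b)=(T\otimes\epsilon_b\otimes b)(T\otimes b\otimes\eta_b)=\mathrm{id}.$$
So $\gamma_b$ is a split monomorphism between objects of equal Frobenius–Perron dimension, hence an isomorphism.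

**Step 3: the functional that detects $\mathcal A$.** By (U) with $b=w=1$, maps $f:T\to1$ correspond to natural endomorphisms $\psi\in\mathrm{End}(\mathrm{id}_{\mathcal B})=k^{\mathrm{Irr}\,\mathcal B}$ via $\psi_x=(x\otimes f)\delta_x$. When is $f\in H_{\mathcal A}(T)$? By (U) with $b=w=a$, the equality $(a\otimes f)\gamma_{T,a}=f\otimes a$ holds iff for all $x$
$$(x\otimes a\otimes f)(x\otimes\gamma_a)(\delta_x\otimes a)=(x\otimes f\otimes a)(\delta_x\otimes a).$$
By (7) the left side is $\psi_{x\otimes a}$, and the right side is $\psi_x\otimes a$. So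
$$(a\otimes f)\gamma_{T,a}=f\otimes a\iff\psi_{x\otimes a}=\psi_x\otimes a\ \text{ for all }x,$$
and simple $x$ suffice, both sides being natural in $x$. Choose $f$ so that $\psi$ is $1$ on simple objects in $\mathcal A$ and $0$ on the others. Let $a\in\mathcal A$ and $x$ simple.

* If $x\in\mathcal A$, then $x\otimes a\in\mathcal A$, and both sides are the identity.
* If $x\notin\mathcal A$, then $x\otimes a$ has no simple constituent $y\in\mathcal A$; otherwise, by (3), $\mathrm{Hom}(x,y\otimes a^*)\cong\mathrm{Hom}(x\otimes a,y)\ne0$ and $x$ would be a constituent of $y\otimes a^*\in\mathcal A$. So both sides are $0$.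

Hence $f\in H_{\mathcal A}(T)$.

**Step 4: testing $W$ against $f$.** Let $W\in\mathcal S_{\mathcal A}'$; we write $W$ also for $F(W)$. Decompose $T=\bigoplus_iZ_i$ into simple objects of $\mathcal Z(\mathcal B)$, and let $f_i=f|_{Z_i}\in H_{\mathcal A}(Z_i)$. We claim
$$(W\otimes f_i)\gamma_{Z_i,W}=f_i\otimes W.\tag{8}$$
This is clear if $f_i=0$. If $f_i\neq0$, then $Z_i\in\mathcal S_{\mathcal A}$, so $c_{W,Z_i}c_{Z_i,W}=\mathrm{id}$. Naturality of $\gamma_W$ gives $(f_i\otimes W)c_{W,Z_i}=\gamma_{W,1}(W\otimes f_i)=W\otimes f_i$. Hence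
$$(W\otimes f_i)c_{Z_i,W}=(f_i\otimes W)c_{W,Z_i}c_{Z_i,W}=f_i\otimes W,$$
which is (8). Summing over $i$, $(W\otimes f)\gamma_{T,W}=f\otimes W$. Compose with $\delta_1\otimes W$ and use (7) at $x=1$, $b=W$:
$$\psi_{W}=(W\otimes f)\delta_{W}=(W\otimes f)\gamma_{T,W}(\delta_1\otimes W)=(f\delta_1)\otimes W=\psi_1\otimes W=\mathrm{id}_{W},$$
because $1\in\mathcal A$. Since $\psi$ vanishes on simple objects outside $\mathcal A$, all constituents of $F(W)$ lie in $\mathcal A$. $\square$

## 7. Pulling the WGT property back along a braided functor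

**Lemma 3.** If $P:\mathcal S\to\mathcal D$ is a braided tensor functor of braided fusion categories and $\mathcal D$ is WGT, then $\mathcal S$ is WGT.

If $P$ were fully faithful, $\mathcal S$ would be a fusion subcategory of $\mathcal D$ and (W) would finish. The forgetful functor $\mathrm{Rep}(G)\to\mathrm{Vec}$ is not fully faithful, but there the whole source is transparent. Parts (a)–(c) show that the Müger center is the only source of trouble; part (d) removes it by de-equivariantization.

**(a) Functionals detect morphisms.** *Let $Q:\mathcal S\to\mathcal D$ be a tensor functor of fusion categories, $x\in\mathcal S$ simple, $0\ne f:Q(x)\to1$, and $t\in\mathrm{End}(x\otimes w)$ with $(f\otimes Q(w))Q(t)=0$. Then $t=0$.*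

Let $m:M\hookrightarrow x\otimes w$ be the image of $t$, so $t=mp$ with $p$ epi. Then $Q(p)$ is epi and $(f\otimes Q(w))Q(m)=0$. Put $h=(x\otimes\epsilon_w)(m\otimes{}^*w):M\otimes{}^*w\to x$. Then
$$f\,Q(h)=Q(\epsilon_w)\,\big((f\otimes Q(w))Q(m)\otimes Q({}^*w)\big)=0.$$
If $h\neq0$, it is a split epimorphism since $x$ is simple, so $Q(h)$ is epi and $f=0$, a contradiction. So $h=0$, and
$$m=(x\otimes\epsilon_w\otimes w)(x\otimes w\otimes\eta_w)m=(h\otimes w)(M\otimes\eta_w)=0.$$

**(b) Only transparent objects can acquire functionals.** *Let $Q:\mathcal S\to\mathcal D$ be a braided tensor functor of braided fusion categories. If $x\in\mathcal S$ is simple and there is $0\neq f:Q(x)\to1$, then $x$ lies in the Müger center of $\mathcal S$.*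

For $w\in\mathcal S$, naturality of the braiding of $\mathcal D$, and triviality of braiding with $1$, give $(f\otimes Q(w))\,Q(c_{w,x}c_{x,w})=f\otimes Q(w)$. Apply (a) to $t=c_{w,x}c_{x,w}-\mathrm{id}$.

**Remark (not used below).** Part (a) also gives the converse of Lemma 2, so that $\mathcal S_{\mathcal A}'=\{W:F(W)\in\mathcal A\}$. Let $F(W)\in\mathcal A$, $Z$ simple, $0\ne f\in H_{\mathcal A}(Z)$. As in Step 4 of Lemma 2, $(f\otimes W)c_{W,Z}=W\otimes f$, so $(f\otimes W)c_{W,Z}c_{Z,W}=(W\otimes f)\gamma_{Z,F(W)}=f\otimes W$, the last equality because $F(W)\in\mathcal A$. By (a) with $Q=F$ and $t=c_{W,Z}c_{Z,W}-\mathrm{id}$, $W$ centralizes $Z$, hence all of $\mathcal S_{\mathcal A}$.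

**(c) Small Müger center implies fully faithful.** *If the Müger center of $\bar{\mathcal S}$ is $\mathrm{Vec}$ or $\mathrm{sVec}$, every braided tensor functor $Q:\bar{\mathcal S}\to\mathcal D$ is fully faithful.*

Let $x$ be simple with $\mathrm{Hom}(Q(x),1)\neq0$. By (b), $x=1$ or $x=\chi$ is invertible with $c_{\chi,\chi}=-\mathrm{id}$. In the second case the invertible object $Q(\chi)$ maps nontrivially to $1$, so $Q(\chi)\cong1$; but $c_{Q(\chi),Q(\chi)}=-\mathrm{id}$ while $c_{1,1}=\mathrm{id}$, contradicting naturality of the braiding. So $x=1$. Therefore $\dim\mathrm{Hom}(Q(v),1)=\dim\mathrm{Hom}(v,1)$ for every $v\in\bar{\mathcal S}$, and by (4)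
$$\dim\mathrm{Hom}(Q(x),Q(y))=\dim\mathrm{Hom}(Q(y^*\otimes x),1)=\dim\mathrm{Hom}(y^*\otimes x,1)=\dim\mathrm{Hom}(x,y)$$
for all $x,y\in\bar{\mathcal S}$. Since $Q$ is faithful, it is fully faithful.

**(d) Proof of Lemma 3.**

**Step 1: de-equivariantize the source.** Let $\mathcal S_2$ be the Müger center of $\mathcal S$. By (D), $\mathcal S_2=\mathrm{Rep}(\tilde\Gamma,z)$. Let $\Gamma=\tilde\Gamma/\langle z\rangle$, $\mathrm{Rep}(\Gamma)\subseteq\mathcal S_2$, and $O=\mathrm{Fun}(\Gamma)$. As $\mathrm{Rep}(\Gamma)$ centralizes all of $\mathcal S$, (E) gives that $\mathcal S_\Gamma=\mathrm{Mod}_{\mathcal S}(O)$ is a braided fusion category with $\mathcal S\simeq(\mathcal S_\Gamma)^\Gamma$.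

**Step 2: the Müger center of $\mathcal S_\Gamma$ is $\mathrm{Vec}$ or $\mathrm{sVec}$.** Let $M\in\mathcal S_\Gamma$ be transparent. Then $M$ centralizes all free modules $O\otimes x$, $x\in\mathcal S$, so by (F) its underlying object centralizes all of $\mathcal S$. Thus $M\in\mathrm{Mod}_{\mathcal S_2}(O)$, which is $\mathrm{Vec}$ or $\mathrm{sVec}$ by (2). The Müger center of $\mathcal S_\Gamma$ is a fusion subcategory of one of these, hence is itself $\mathrm{Vec}$ or $\mathrm{sVec}$.

So (c) applies to $\mathcal S_\Gamma$. But $P$ is defined on $\mathcal S$; we must construct a braided functor out of $\mathcal S_\Gamma$. The natural target consists of modules over $P(O)$, and the difficulty is that $P(O)$ need not be connected: for $P:\mathrm{Rep}(\Gamma)\to\mathrm{Vec}$ it is $\mathrm{Fun}(\Gamma)$ as a plain algebra, a product of $|\Gamma|$ copies of $k$.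

**Step 3: a connected factor of $P(O)$.** $R:=P(O)$ is a nonzero étale algebra in $\mathcal D$. Every $R$-module $M$ is a summand of the free module $R\otimes M$ by separability, and free modules are projective because $\mathrm{Hom}_R(R\otimes x,-)=\mathrm{Hom}(x,-)$. So $\mathrm{Mod}_{\mathcal D}(R)$ is semisimple, and $\mathrm{Hom}(1,R)=\mathrm{End}_R(R)$ is a semisimple algebra. It is commutative since $R$ is, so it equals $\bigoplus_ike_i$ with orthogonal idempotents $e_i$. Accordingly $R=\bigoplus_iO_i$ as algebras, with $O_i=e_iR$ étale and $\mathrm{Hom}(1,O_i)=ke_i$, so each $O_i$ is connected.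

By commutativity of $R$, each $e_i:1\to R$ acts on every $R$-module $M$ by an idempotent module endomorphism. Its left action and its right action, defined via the braiding, agree, because the braiding with $1$ is trivial. So $M=\bigoplus_ie_iM$. In $M\otimes_RN$ the action of $e_i$ on $M$ equals that on $N$, by balancing. Hence
$$e_iM\otimes_Re_jN=0\ (i\ne j),\qquad e_i(M\otimes_RN)=e_iM\otimes_Re_iN=e_iM\otimes_{O_i}e_iN,\tag{9}$$
the last equality because $R$ acts on $e_iM$ and $e_iN$ through $O_i$.

**Step 4: the functor $Q(M)=e_1P(M)$, from $\mathcal S_\Gamma$ to $O_1$-modules.** We check three things.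

*Tensor.* $P$ is exact and braided, so it carries the cokernel defining $\otimes_O$ to the one defining $\otimes_R$: $P(M\otimes_ON)=P(M)\otimes_RP(N)$. By (9), $Q(M\otimes_ON)=Q(M)\otimes_{O_1}Q(N)$, and $Q(O)=e_1R=O_1$. So $Q$ is an exact monoidal functor. It is faithful: for $M\ne0$, $O$ is a summand of $M\otimes_OM^*$, so $Q(M)\neq0$.

*Local.* $O$ centralizes $\mathcal S$ and $P$ is braided, so the double braiding of $R=P(O)$ with $P(M)$ is the identity. By naturality so is that of the summands $O_1\subseteq R$ and $Q(M)\subseteq P(M)$. Hence $Q(M)\in\mathrm{Mod}^0_{\mathcal D}(O_1)$.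

*Braided.* The braidings of $\mathcal S_\Gamma$ and $\mathrm{Mod}^0_{\mathcal D}(O_1)$ are induced from those of $\mathcal S$ and $\mathcal D$ by $\bar c\,\pi=\pi c$. As $P$ carries $c$ to $c$ and $\pi$ to $\pi$, and $c$ is natural with respect to the projections $P(M)\to e_1P(M)$, $Q$ carries $\bar c$ to $\bar c$.

**Step 5: conclusion.** By Step 2 and (c), $Q:\mathcal S_\Gamma\to\mathrm{Mod}^0_{\mathcal D}(O_1)$ is fully faithful. So it sends simple objects to simple objects, pairwise non-isomorphic ones to such, and $\mathcal S_\Gamma$ is equivalent to a fusion subcategory of $\mathrm{Mod}_{\mathcal D}(O_1)$. The latter is a quotient of $\mathcal D$ by (L), hence WGT by (W). So $\mathcal S_\Gamma$ is WGT, and so is its equivariantization $\mathcal S\simeq(\mathcal S_\Gamma)^\Gamma$. $\square$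

## 8. Proof of Theorem 1: the centralizer of $\mathcal S_{\mathcal A}\vee\mathcal S_{\mathcal C}$ is Tannakian

"Only if" was noted in Section 2. Let $\mathcal B=\mathcal A\bullet\mathcal C$ with $\mathcal A,\mathcal C$ WGT.

**Step 1: $\mathcal S_{\mathcal A}$ and $\mathcal S_{\mathcal C}$ are WGT.** By Lemma 1, $F(\mathcal S_{\mathcal C})\subseteq\mathcal A$. So $(Z,\gamma)\mapsto(F(Z),\gamma|_{\mathcal A})$ is a tensor functor $\mathcal S_{\mathcal C}\to\mathcal Z(\mathcal A)$. It is braided, since $c_{Z,W}=\gamma_{Z,F(W)}$ on both sides and $F(W)\in\mathcal A$. As $\mathcal Z(\mathcal A)$ is WGT by (W), Lemma 3 shows that $\mathcal S_{\mathcal C}$ is WGT. Likewise $\mathcal S_{\mathcal A}\to\mathcal Z(\mathcal C)$ shows that $\mathcal S_{\mathcal A}$ is WGT.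

**Step 2: their join is WGT.** $\mathcal S:=\mathcal S_{\mathcal A}\vee\mathcal S_{\mathcal C}$ is a quotient of $\mathcal S_{\mathcal A}\boxtimes\mathcal S_{\mathcal C}$ by (J), hence WGT by (W).

**Step 3: $\mathcal S'$ is Tannakian and contained in $\mathcal S$.** We have $\mathcal S'=\mathcal S_{\mathcal A}'\cap\mathcal S_{\mathcal C}'$. By Lemma 2, applied to $\mathcal A$ and to $\mathcal C$, $F(W)\in\mathcal A\cap\mathcal C=\mathrm{Vec}$ for $W\in\mathcal S'$. For $W,W'\in\mathcal S'$, $F(c_{W,W'})=\gamma_{W,F(W')}$ with $F(W')$ a multiple of $1$; since $\gamma_{W,1}=\mathrm{id}$ and $\gamma_W$ is natural, this is the flip. So $F:\mathcal S'\to\mathrm{Vec}$ is a braided tensor functor. As $F$ is faithful and the flip is an involution, $\mathcal S'$ is symmetric, and by (D) it is Tannakian: $\mathcal S'=\mathrm{Rep}(G)$. Being symmetric, $\mathcal S'\subseteq\mathcal S''=\mathcal S$ by (N).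

**Step 4: from $\mathcal S$ to $\mathcal Z(\mathcal B)$ to $\mathcal B$.** Apply (E) with $\mathcal D=\mathcal Z(\mathcal B)$ and $\mathcal T=\mathcal S'=\mathrm{Rep}(G)$, so $\mathcal T'=\mathcal S''=\mathcal S$. Each line below uses (W).

* $\mathcal S_G=\mathrm{Mod}_{\mathcal S}(O)$ is a quotient of $\mathcal S$ by (L), so it is WGT.
* $\mathcal Z(\mathcal B)_G$ is an extension of $\mathcal S_G$ by a finite group, so it is WGT.
* $\mathcal Z(\mathcal B)\simeq(\mathcal Z(\mathcal B)_G)^G$ is an equivariantization, so it is WGT.
* $\mathcal B\boxtimes\mathcal B^{op}$ is Morita equivalent to $\mathcal Z(\mathcal B)$ by (N), so it is WGT, and so is its fusion subcategory $\mathcal B$. $\blacksquare$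

**Example 6 (the proof run on $\mathrm{Vec}(G)$).** Let $G=G_1G_2$ be exact, and let $N_i$ be the intersection of the conjugates of $G_i$. By Example 2, $\mathcal S_{\mathcal A}=\mathrm{Rep}(G/N_1)$ and $\mathcal S_{\mathcal C}=\mathrm{Rep}(G/N_2)$; since $N_1\cap N_2=1$, $\mathcal S=\mathrm{Rep}(G)$. By the same example, $\mathcal S'$ consists of objects supported in degree $e$, so $\mathcal S'=\mathrm{Rep}(G)=\mathcal S$. Then $\mathcal S_G=\mathrm{Vec}$ by Example 4, and Step 4 exhibits $\mathcal Z(\mathrm{Vec}(G))$ as an equivariantization of a finite group extension of $\mathrm{Vec}$. For $S_3=(\mathbb Z/3)(\mathbb Z/2)$ one has $\mathcal S_{\mathcal A}=\mathrm{Rep}(\mathbb Z/2)$ and $\mathcal S_{\mathcal C}=\mathrm{Rep}(S_3)$.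

## 9. Proof of Theorem 2: large intersection $\mathcal A\cap\mathcal C$

Let $\mathcal A,\mathcal C$ be WGT and assume $(\bigstar)$. Steps 1 and 2 of Section 8 used only $(\bigstar)$, so $\mathcal S=\mathcal S_{\mathcal A}\vee\mathcal S_{\mathcal C}$ is WGT. Step 3 used $\mathcal A\cap\mathcal C=\mathrm{Vec}$, and now $\mathcal S'$ need not be symmetric. But Lemma 2 still gives $F(\mathcal S')\subseteq\mathcal A\cap\mathcal C\subseteq\mathcal A$, so restricting half-braidings to $\mathcal A$ gives a braided tensor functor $\mathcal S'\to\mathcal Z(\mathcal A)$, and by Lemma 3 $\mathcal S'$ is WGT. It remains to combine $\mathcal S$ and $\mathcal S'$.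

**Lemma 4.** Let $\mathcal D$ be a non-degenerate braided fusion category and $\mathcal S\subseteq\mathcal D$ a fusion subcategory with $\mathcal S$ and $\mathcal S'$ WGT. Then $\mathcal D$ is WGT.

**Proof.**

**Step 1: the overlap and its centralizer.** $\mathcal E:=\mathcal S\cap\mathcal S'$ is symmetric. Since $(\mathcal S\vee\mathcal S')'=\mathcal S'\cap\mathcal S''=\mathcal S'\cap\mathcal S=\mathcal E$, (N) gives $\mathcal E'=\mathcal S\vee\mathcal S'$, which is WGT by (J) and (W).

**Step 2: de-equivariantize by the Tannakian part of $\mathcal E$.** Write $\mathcal E=\mathrm{Rep}(\tilde G,z)$ by (D), and put $G=\tilde G/\langle z\rangle$, $\mathcal T=\mathrm{Rep}(G)\subseteq\mathcal E$, $O=\mathrm{Fun}(G)$. Because $\mathcal E$ is symmetric and $\mathcal T\subseteq\mathcal E$,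
$$\mathcal T\subseteq\mathcal E\subseteq\mathcal E'\subseteq\mathcal T'.$$
Put $\mathcal M=\mathrm{Mod}_{\mathcal T'}(O)$ and $\mathcal M_0=\mathrm{Mod}_{\mathcal E'}(O)\subseteq\mathcal M$. By (E), $\mathcal M$ is braided fusion. By (L), $\mathcal M_0$ is a quotient of $\mathcal E'$, so it is WGT.

**Step 3: $\mathcal M$ is $\mathcal M_0$ or a $\mathbb Z/2$-extension of it.** If $z=1$, then $\mathcal E=\mathcal T$ and $\mathcal M=\mathcal M_0$. Let $z\ne1$. By (2), $\mathrm{Mod}_{\mathcal E}(O)\simeq\mathrm{sVec}$; it is generated by an invertible $\chi\in\mathcal M$ with $\chi\otimes_O\chi\cong O$. Every object of $\mathrm{Mod}_{\mathcal E}(O)$ is a summand of a free module $O\otimes e$ with $e\in\mathcal E$, and every such free module is a sum of copies of $O$ and $\chi$. So for $N\in\mathcal M$,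
$$N\text{ centralizes }\chi\iff N\text{ centralizes all }O\otimes e\iff\text{the underlying object of }N\text{ is in }\mathcal E'\iff N\in\mathcal M_0,$$
where the middle equivalence is (F). For $N$ simple, $N\otimes_O\chi$ is simple because $\chi$ is invertible, so the double braiding of $N$ with $\chi$ is a scalar $s(N)$. The hexagon axioms give for the double braiding of $N\otimes_ON'$ with $\chi$
$$(N\otimes_O\bar c_{\chi,N'})(\bar c_{\chi,N}\bar c_{N,\chi}\otimes_ON')(N\otimes_O\bar c_{N',\chi})=s(N)s(N')\,\mathrm{id},$$
so by naturality $s(L)=s(N)s(N')$ for every simple constituent $L$ of $N\otimes_ON'$. Applying the hexagon in the other variable, the double braiding of $N$ with $\chi\otimes_O\chi\cong O$ is $s(N)^2$, so $s(N)^2=1$. Thus $s$ is a $\mathbb Z/2$-grading of $\mathcal M$ whose trivial component is $\mathcal M_0$. Either it is concentrated there and $\mathcal M=\mathcal M_0$, or it is faithful and $\mathcal M$ is a $\mathbb Z/2$-extension of $\mathcal M_0$.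

**Step 4: conclusion.** In all cases $\mathcal M=(\mathcal T')_G$ is WGT by (W). By (E), $\mathcal D_G$ is an extension of $\mathcal M$ by a finite group and $\mathcal D\simeq(\mathcal D_G)^G$. So $\mathcal D$ is WGT by (W). $\square$

Applying Lemma 4 to $\mathcal D=\mathcal Z(\mathcal B)$ shows that $\mathcal Z(\mathcal B)$ is WGT. Then $\mathcal B\boxtimes\mathcal B^{op}$ is WGT by (N), and so is its fusion subcategory $\mathcal B$. $\blacksquare$

## 10. Extensions of fusion categories, and two properties for which the statement fails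

**Extensions.** Exact factorizations correspond to exact sequences (extensions) of fusion categories with respect to an indecomposable module category. Through this correspondence, Theorem 1 shows that an extension of a WGT fusion category by a WGT fusion category, with respect to any indecomposable module category, is WGT.

**Limits.** "Weakly group-theoretical" cannot be replaced by "group-theoretical" in the "if" direction, by the examples $\mathrm{Vec}(\mathbb Z/2\mathbb Z)\bullet\mathcal C$ mentioned in Section 2. Nor can it be replaced by "solvable". The group $A_5$ has order $60=12\cdot5$, and its subgroups $A_4$ and $\mathbb Z/5$ have coprime orders, so they meet trivially and $A_5=A_4\cdot\mathbb Z/5$ is an exact factorization. Hence $\mathrm{Vec}(A_5)=\mathrm{Vec}(A_4)\bullet\mathrm{Vec}(\mathbb Z/5)$ has solvable factors; but it is not solvable, because $\mathrm{Vec}(G)$ is solvable iff $G$ is (Etingof–Nikshych–Ostrik).
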